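\title{Linear subspaces of minimal codimension in a hypersurface meet in bounded codimension}

\begin{abstract}
Let $f$ be a nonzero form of degree $d\ge 2$ and slice rank $r$, and let $L_f$ be the intersection of all linear subspaces of codimension $r$ contained in the hypersurface $f=0$. We prove the conjecture of Kazhdan and Polishchuk that $\operatorname{codim}L_f$ is bounded in terms of $r$ and $d$ alone: it is at most $r\binom{r+d-1}{r}$. This bound also holds for systems of forms over an arbitrary field. A refinement over algebraically closed fields is sharp for $r=1$ and for $d=2$. Explicit examples show that the optimal bound has order $r^{d-1}$ for fixed $d$ and order $d^{r}$ for fixed $r$.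
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $k$ be a field with algebraic closure $\overline k$, let $f\ne0$ be a form (a homogeneous polynomial) of degree $d\ge2$ in $N+1$ variables over $k$, and let $X=(f=0)\subset\mathbb P^N$. The \emph{slice rank} of $f$ is the least $r$ for which
\[
f=\ell_1f_1+\dots+\ell_rf_r\qquad\text{with }\ell_1,\dots,\ell_r\text{ linear forms over }\overline k .
\]
Equivalently, $r$ is the least codimension of a linear subspace over $\overline k$ contained in $X$. We identify linear subspaces of $\mathbb P^N$ with linear subspaces of $\overline k^{\,N+1}$ and measure codimension there, so that the empty set has codimension $N+1$. Put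
\[
L_f=\bigcap_{L\subset X,\ \operatorname{codim}L=r}L .
\]
Then $\operatorname{codim}L_f$ is the dimension of the span of all linear forms $\ell_i$ that occur in some shortest decomposition of $f$. It measures how far such a decomposition is from being unique.

A subspace of codimension $r$ in $X$ is a choice, while $L_f$ is canonical: $f$ vanishes on it, and every symmetry of $f$ preserves it. For instance, the Galois group of $\overline k$ over $k$ permutes the subspaces $L$ and so fixes the reduced row echelon basis of $L_f$. If $k$ is perfect, then $L_f$ is defined over $k$, and $f$ has a decomposition over $k$ of length $\operatorname{codim}L_f$. Such statements are useful only if $L_f$ is large. Let $c(r,d)$ be the supremum of $\operatorname{codim}L_f$ over all fields $k$, all $N$, and all forms $f$ of degree $d$ and slice rank $r$. Kazhdan and Polishchuk posed the following as Conjecture~B of \cite{KP}.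

\medskip
\noindent\textbf{Conjecture.} \emph{For all $r\ge1$ and $d\ge2$, the number $c(r,d)$ is finite.}
\medskip

As quoted in \cite{KP}, this is known for $r=1$, with $c(1,d)=d$, and for $d=2$, with $c(r,2)=2r$. The first case is unique factorization: $f$ has at most $d$ linear factors. In general one cannot count subspaces, since $x_1y_1+x_2y_2$ already vanishes on the planes $x_1=ty_2$, $x_2=-ty_1$ for all $t$. Nor can one count variables, since $x_0g$ has slice rank $1$ for every $g\neq0$. Both known values equal $rd$, and this number is attained by a sum of $r$ products of $d$ variables with no variable repeated (Example~\ref{ex:rd}), so one might guess that $c(r,d)=rd$. We show that the conjecture is true and that this guess is far too small.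

The upper bounds hold for a larger family of subspaces. Let $V$ be a finite-dimensional vector space over a field $K$ and $F$ a set of forms on $V$. A subspace $L\subset V$ is \emph{$F$-maximal} if all forms in $F$ vanish on $L$ and no larger subspace of $V$ has this property; we write $f$-maximal if $F=\{f\}$. Vanishing on $L$ means vanishing of the restricted polynomial (Section~\ref{sec:quadrics}). The intersection of an empty family of subspaces is $V$.

\begin{theorem}\label{thm:closed}
Let $K$ be algebraically closed, $f\ne0$ a form of degree $d\ge1$ on $V$, and $r\ge1$. Let $\mathcal L$ be the set of all $f$-maximal subspaces of codimension at most $r$. Then for every $s\in\{1,\dots,r\}$,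
\[
\operatorname{codim}\bigcap_{L\in\mathcal L}L\;\le\; r+\frac rs\left[\binom{r+s+d-2}{d-1}-\binom{s+d-2}{d-1}\right].
\]
\end{theorem}

If $r$ is the slice rank of $f$ and $K=\overline k$, then $\mathcal L$ consists exactly of the subspaces of codimension $r$ contained in $X$: none has smaller codimension, and for that reason each of them is $f$-maximal. The choices $s=1$ and $s=r$ give the following.

\begin{corollary}\label{cor:conj}
The conjecture holds. For all $r\ge1$ and $d\ge2$,
\[
c(r,d)\le r\binom{r+d-1}{r}\qquad\text{and}\qquad c(r,d)\le r+\binom{2r+d-2}{d-1}-\binom{r+d-2}{d-1}.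
\]
\end{corollary}

The second bound equals $d$ for $r=1$ and $2r$ for $d=2$, and these values are attained by $x_1\cdots x_d$ and $\sum_{i\le r}x_iy_i$ (Section~\ref{sec:lower}). The first bound survives in much greater generality.

\begin{theorem}\label{thm:any}
Let $K$ be any field, $F$ a nonempty set of nonzero forms on $V$ with degrees in $[1,d]$, and $r\ge1$. Then the intersection of all $F$-maximal subspaces of $V$ of codimension at most $r$ has codimension at most $r\binom{r+d-1}{r}$.
\end{theorem}

In particular, the analogue of the conjecture in which the slice rank and all subspaces are taken over $k$ itself also holds.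

\begin{theorem}\label{thm:lower}
Let $r\ge1$, $d\ge2$ and $r\le m\le r+d-2$. Over every field there is a form $f$ of degree $d$ and slice rank (over the algebraic closure) exactly $r$ with
\[
\operatorname{codim}L_f=m+(r+d-1-m)\binom m{r-1}.
\]
Hence
\[
\binom{r+d-2}{d-1}+r+d-2\;\le\;c(r,d)\;\le\;(r+d-1)\binom{r+d-2}{d-1}.
\]
Moreover, $c(r,d)=\Theta_d(r^{d-1})$ for fixed $d$, and $c(r,d)=\Theta_r(d^{\,r})$ for fixed $r$.
\end{theorem}

We do not determine $c(r,d)$ in general.

\begin{remark}
Maximality cannot be dropped from Theorems~\ref{thm:closed} and~\ref{thm:any}. For $N\ge1$ the form $x_0^d$ vanishes on every subspace of codimension $2$ of $K^{N+1}$ that lies in the hyperplane $x_0=0$, and these subspaces intersect in $0$.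
\end{remark}

\section{Chains, triangular systems, and the case of quadrics}\label{sec:quadrics}

Forms of degree $e$ on $V$ are elements of $\operatorname{Sym}^e(V^*)$; this space has dimension $\binom{n+e-1}{e}$ if $\dim V=n\ge1$. A form $g$ \emph{vanishes on} a subspace $L$ if its image $g|_L$ in $\operatorname{Sym}(L^*)$ is zero. Choose coordinates in which $L$ is given by $x_1=\dots=x_c=0$; restriction sets these variables to zero. This shows that restriction is surjective, that $g$ vanishes on $L$ if and only if $g$ lies in the ideal generated by the annihilator $L^\perp\subset V^*$, and that vanishing is unaffected by extending the ground field. Over an infinite field it is the same as vanishing at every point of $L$. Over $\mathbb F_q$ it is stronger, as $x^qy-xy^q$ shows.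

To bound the codimension of an intersection, we build it one subspace at a time and record the directions lost at each step.

\begin{lemma}\label{lem:chain}
Let $\mathcal L$ be a nonempty family of proper subspaces of $V$ of codimension at most $r$, with intersection $P$. There are $L_1,\dots,L_m\in\mathcal L$ and subspaces $E_1,\dots,E_m\subset V$ of dimensions $s_1,\dots,s_m$ such that $1\le s_i\le r$, $\sum_is_i=\operatorname{codim}P$, and
\[
E_i\subset L_j\ \text{ for } j<i,\qquad E_i\cap L_i=0 .
\]
\end{lemma}

\begin{proof}
Put $P_0=V$. As long as $P_{i-1}\ne P$, choose $L_i\in\mathcal L$ not containing $P_{i-1}$ and put $P_i=P_{i-1}\cap L_i$. The dimension drops at each step, so $P_m=P$ for some $m\ge1$. Let $E_i$ be a complement of $P_i$ in $P_{i-1}$. Then $\sum_is_i=\dim P_0-\dim P_m$, and $s_i\le r$ because $P_{i-1}/P_i$ embeds in $V/L_i$. Finally $E_i\subset P_{i-1}\subset L_j$ for $j<i$, and $E_i\cap L_i=E_i\cap P_i=0$.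
\end{proof}

The lost directions will be converted into forms that are linearly independent for the following reason. A \emph{triangular system of degree $e$} on $V$ is a sequence $(L_i,U_i)_{i=1}^m$ of subspaces $L_i\subset V$ and $U_i\subset\operatorname{Sym}^e(V^*)$ such that
\begin{itemize}
\item[(T1)] every element of $U_i$ vanishes on $L_j$ for $j<i$;
\item[(T2)] no nonzero element of $U_i$ vanishes on $L_i$.
\end{itemize}

\begin{lemma}\label{lem:direct}
In a triangular system the sum $U_1+\dots+U_m$ is direct. Hence $\sum_{i\ge2}\dim U_i$ is at most the dimension of the space of forms of degree $e$ that vanish on $L_1$.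
\end{lemma}

\begin{proof}
Let $\sum_iu_i=0$ with $u_i\in U_i$ not all zero, and let $j$ be the least index with $u_j\ne0$. By (T1) all $u_i$ with $i>j$ vanish on $L_j$, so $u_j$ does too, contradicting (T2). The second claim follows from (T1) with $j=1$.
\end{proof}

For quadrics these two lemmas give the sharp bound at once.

\begin{example}\label{ex:quadric}
Let $q\neq 0$ be a quadratic form on $V$, and write $q(y+tv)=q(y)+tB(y,v)+t^2q(v)$ with $B$ bilinear. Take a chain as in Lemma~\ref{lem:chain} for the $q$-maximal subspaces of codimension at most $r$. Fix $i\ge2$ and $0\ne v\in E_i$. For $j<i$ we have $v\in L_j$, so $B(y,v)=q(y+v)-q(y)-q(v)=0$ for $y\in L_j$. Also $q(v)=0$, because $v\in L_1$. Hence the restriction of $q$ to $L_i\oplus Kv$ is $tB(y,v)$, and it is nonzero because $L_i$ is maximal. So the linear form $B(\cdot,v)$ vanishes on the earlier $L_j$ but not on $L_i$. Since $v\mapsto B(\cdot,v)$ is linear, $U_i=\{B(\cdot,v):v\in E_i\}$ has dimension $s_i$, and with $U_1=0$ we obtain a triangular system of degree $1$. The linear forms vanishing on $L_1$ form a space of dimension at most $r$. Lemma~\ref{lem:direct} gives $\sum_{i\ge2}s_i\le r$,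 and the intersection has codimension at most $s_1+r\le2r$.
\end{example}

The general proof follows this pattern: derivatives of $f$ in the directions $E_i$ form a triangular system. For $d\ge3$ three things break.
\begin{itemize}
\item The forms of degree $d-1\ge2$ vanishing on $L_1$ form a space whose dimension grows with $\dim V$. Section~\ref{sec:count} removes this dependence.
\item The first derivative may vanish on $L_i$, so higher coefficients of $f(y+tv)$ are needed, and these have different degrees. Section~\ref{sec:one} handles this, and proves Theorem~\ref{thm:any}.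
\item The higher coefficients are not linear in $v$, so it is no longer automatic that $E_i$ yields $s_i$ independent forms. Section~\ref{sec:many} recovers this, and proves Theorem~\ref{thm:closed}.
\end{itemize}

\section{The size of a triangular system}\label{sec:count}

Condition (T1) survives pullback along any linear map $\varphi\colon K^n\to V$, with $L_i$ replaced by $\varphi^{-1}(L_i)$. Condition (T2) survives for general $\varphi$ as soon as $\varphi^{-1}(L_i)$ has room for $\dim U_i$ test points. This allows us to replace $V$ by a space of dimension $r+s$.

\begin{proposition}\label{prop:count}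
Let $K$ be infinite, $r,s\ge1$, $e\ge0$, and let $(L_i,U_i)_{i=1}^m$ be a triangular system of degree $e$ on $V$ with $\operatorname{codim}L_i\le r$ and $\dim U_i\le s$ for all $i$. Then
\[
\sum_{i\ge2}\dim U_i\le\binom{r+s+e-1}{e}-\binom{s+e-1}{e}.
\]
\end{proposition}

\begin{proof}
Let $n=r+s$, let $\varepsilon_1,\dots,\varepsilon_n$ be the standard basis of $K^n$, and let $H=\operatorname{Hom}(K^n,V)$. We claim that for each $i$ there is a nonzero polynomial $\Delta_i$ on $H$ such that, whenever $\Delta_i(\varphi)\ne0$, the form $u\circ\varphi$ does not vanish on $\varphi^{-1}(L_i)$ for any nonzero $u\in U_i$.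

Fix $i$ and write $L=L_i$, $U=U_i$, $c=\operatorname{codim}L$, $\sigma=\dim U$; thus $c+\sigma\le n$. If $\sigma=0$, take $\Delta_i=1$. Otherwise let $u_1,\dots,u_\sigma$ be a basis of $U$. The evaluations $u\mapsto u(p)$ with $p\in L$ span $U^*$: if not, some nonzero $u\in U$ would be zero at every point of $L$, which contradicts (T2) because $K$ is infinite. Choose $p_1,\dots,p_\sigma\in L$ whose evaluations form a basis of $U^*$, so that $\det(u_a(p_b))\ne0$.

We need points of $\varphi^{-1}(L)$ that depend polynomially on $\varphi$, and Cramer's rule provides them. Let $\pi\colon V\to K^c$ be a linear surjection with kernel $L$, let $A(\varphi)$ be the $c\times c$ matrix with columns $\pi\varphi(\varepsilon_1),\dots,\pi\varphi(\varepsilon_c)$, and for $1\le b\le\sigma$ put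
\[
w_b(\varphi)=\det A(\varphi)\,\varepsilon_{c+b}-\sum_{j=1}^c\bigl(\operatorname{adj}A(\varphi)\cdot\pi\varphi(\varepsilon_{c+b})\bigr)_j\,\varepsilon_j ,
\]
read as $\varepsilon_b$ if $c=0$. Since $A\cdot\operatorname{adj}A=(\det A)I$, we get $\pi\varphi(w_b(\varphi))=0$, so $w_b(\varphi)\in\varphi^{-1}(L)$ for every $\varphi$. Define
\[
\Delta_i(\varphi)=\det\bigl(u_a(\varphi(w_b(\varphi)))\bigr)_{a,b=1}^{\sigma}.
\]
If $\Delta_i(\varphi)\ne0$ and $u\in U$ is nonzero, then $u\circ\varphi$ is nonzero at one of the points $w_b(\varphi)$, as required. To see that $\Delta_i\neq0$, let $\varphi_0$ send $\varepsilon_1,\dots,\varepsilon_c$ to preimages under $\pi$ of the standard basis of $K^c$, send $\varepsilon_{c+b}$ to $p_b$, and send the remaining $\varepsilon_j$ to $0$. Then $A(\varphi_0)=I$ and $\pi\varphi_0(\varepsilon_{c+b})=0$, so $w_b(\varphi_0)=\varepsilon_{c+b}$ and $\Delta_i(\varphi_0)=\det(u_a(p_b))\ne0$. This proves the claim.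

Since $K$ is infinite, the nonzero polynomial $\Delta_1\cdots\Delta_m$ is nonzero at some $\varphi\in H$. Put $M_i=\varphi^{-1}(L_i)$ and $U_i'=\{u\circ\varphi:u\in U_i\}$. By the claim, $\dim U_i'=\dim U_i$ and (T2) holds for $(M_i,U_i')$; (T1) holds because $\varphi(M_j)\subset L_j$. As $K^n/M_1$ embeds in $V/L_1$, we have $\dim M_1\ge n-r=s$. Restriction to $M_1$ is surjective, so the forms of degree $e$ on $K^n$ that vanish on $M_1$ form a space of dimension $\binom{n+e-1}{e}-\binom{\dim M_1+e-1}{e}\le\binom{n+e-1}{e}-\binom{s+e-1}{e}$. Lemma~\ref{lem:direct} finishes the proof.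
\end{proof}

For $r=s=1$, hyperplanes $L_i$ and $\dim U_i=1$ the proposition says $m-1\le e$. Indeed, the $L_i$ are distinct by (T1) and (T2), and a nonzero element of $U_m$ is divisible by the equations of $L_1,\dots,L_{m-1}$. For $e=1$ the bound is $r$, as in Example~\ref{ex:quadric}. The pullback cannot in general be made to a smaller space: if $U=z^{e-1}\Lambda$ with $z$ a linear form and $\Lambda$ a space of linear forms, then $U$ restricts injectively only to subspaces of dimension at least $\dim U$.

\section{One direction per step: proof of Theorem~\ref{thm:any}}\label{sec:one}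

Let $K$ be any field, $g$ a form of degree $\delta$ on $V$, and $v_1,\dots,v_\kappa\in V$. Apply to $g$ the ring homomorphism $\operatorname{Sym}(V^*)\to\operatorname{Sym}(V^*)[t_1,\dots,t_\kappa]$ that sends a linear form $\ell$ to $\ell+\sum_l\ell(v_l)t_l$, and write the result as
\[
g\Big(y+\sum_lt_lv_l\Big)=\sum_\alpha t^\alpha D_\alpha g(y).
\]
Here $D_0g=g$, and $D_\alpha g\in\operatorname{Sym}^{\delta-|\alpha|}(V^*)$, which is zero for $|\alpha|>\delta$. In characteristic $0$, $D_\alpha g$ is the $\alpha$-th directional derivative divided by $\alpha!$; the definition above works in every characteristic.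

\begin{lemma}\label{lem:taylor}
Let $L\subset V$ be a subspace.
\begin{itemize}
\item[(a)] If $g$ vanishes on $L$ and $v_1,\dots,v_\kappa\in L$, then every $D_\alpha g$ vanishes on $L$.
\item[(b)] If $v_1,\dots,v_\kappa$ is a basis of a subspace $E$ with $E\cap L=0$, then $g|_{L\oplus E}=\sum_\alpha t^\alpha (D_\alpha g)|_L$ in $\operatorname{Sym}((L\oplus E)^*)=\operatorname{Sym}(L^*)[t_1,\dots,t_\kappa]$, where the $t_l$ are the coordinates on $E$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $g=\sum_a\ell_ag_a$ with $\ell_a\in L^\perp$. The homomorphism fixes each $\ell_a$, since $\ell_a(v_l)=0$. Hence $D_\alpha g=\sum_a\ell_aD_\alpha g_a$. (b) Both sides are ring homomorphisms in $g$, and they agree on linear forms.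
\end{proof}

The coefficient of $t$ alone does not suffice. For $g=x^2y$, the maximal subspace $L=(x=0)$ and $v=(1,0)$ we have $g(x+t,y)=x^2y+2txy+t^2y$, and only the coefficient of $t^2$ is nonzero on $L$. A triangular system needs forms of one degree, so we multiply by powers of a new variable, which destroys neither vanishing nor nonvanishing. Let $\hat V=V\oplus K$ with last coordinate $z$, regard forms on $V$ as forms on $\hat V$, and for $L\subset V$ put $\hat L=L\oplus K$. Then $\operatorname{codim}\hat L=\operatorname{codim}L$ and $\operatorname{Sym}(\hat L^*)=\operatorname{Sym}(L^*)[z]$.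

\begin{proof}[Proof of Theorem~\ref{thm:any}]
Let $\mathcal L$ be the family of $F$-maximal subspaces of codimension at most $r$. We may assume that it is nonempty. Its members are proper because $F$ contains a nonzero form, so Lemma~\ref{lem:chain} applies. It suffices to show that $m\le\binom{r+d-1}{r}$, since $\sum_is_i\le rm$.

Fix $i\ge2$ and $0\ne v_i\in E_i$. As $v_i\notin L_i$ and $L_i$ is $F$-maximal, some $f_i\in F$ does not vanish on $L_i\oplus Kv_i$. Expand $f_i(y+tv_i)=\sum_at^aD_af_i(y)$. By Lemma~\ref{lem:taylor}(b) some $D_af_i$ does not vanish on $L_i$, and $a\ge1$ because $D_0f_i=f_i$ does vanish on $L_i$. By Lemma~\ref{lem:taylor}(a), $D_af_i$ vanishes on $L_j$ for $j<i$. Put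
\[
g_i=z^{\,d-1-\deg f_i+a}\,D_af_i ,
\]
where the exponent is nonnegative since $\deg f_i\le d$ and $a\ge1$. This form of degree $d-1$ on $\hat V$ vanishes on $\hat L_j$ for $j<i$ and not on $\hat L_i$.

These properties persist over $\overline K$. (Maximality of the $L_i$ may not, but it has already been used.) So the spaces $\hat L_i\otimes\overline K$, with $U_1=0$ and $U_i=\overline Kg_i$ for $i\ge2$, form a triangular system of degree $d-1$ over an infinite field. Proposition~\ref{prop:count} with $s=1$ gives $m-1\le\binom{r+d-1}{d-1}-1$.
\end{proof}

\section{All directions at once: proof of Theorem~\ref{thm:closed}}\label{sec:many}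

The preceding proof pays $r$ dimensions for each form it produces. For $d=2$ it gives $r(r+1)$ in place of $2r$. To do better, a step that loses $s_i$ dimensions should produce $s_i$ independent forms. The substitute for the linearity used in Example~\ref{ex:quadric} is a textbook fact from dimension theory: \emph{over an algebraically closed field, fewer than $\kappa$ forms of positive degree in $\kappa$ variables have a common zero other than the origin.}

\begin{lemma}\label{lem:many}
Let $K$ be algebraically closed, $f$ a form of degree $d\geq 1$ on $V$, $L$ an $f$-maximal subspace, and $v_1,\dots,v_\kappa$ a basis of a subspace $E$ with $E\cap L=0$. Then the span $A\subset\operatorname{Sym}(L^*)$ of the restrictions $(D_\alpha f)|_L$ with $\alpha\ne0$ has dimension at least $\kappa$.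
\end{lemma}

\begin{proof}
The space $A$ is spanned by homogeneous elements of degree at most $d-1$, so it has a basis $b_1,\dots,b_\tau$ of such elements. Write $(D_\alpha f)|_L=\sum_j\lambda_{\alpha j}b_j$; comparing degrees, $\lambda_{\alpha j}=0$ unless $\deg b_j=d-|\alpha|$. Thus $h_j(t)=\sum_{\alpha\ne0}\lambda_{\alpha j}t^\alpha$ is zero or a form of degree $d-\deg b_j\ge1$. Since $f|_L=0$, Lemma~\ref{lem:taylor}(b) gives
\[
f\Big(y+\sum_lt_lv_l\Big)=\sum_{j=1}^\tau h_j(t)\,b_j(y)\qquad(y\in L,\ t\in K^\kappa).
\]
Suppose $\tau<\kappa$. Then the $h_j$ have a common zero $t^0\ne0$, and by homogeneity they vanish at all multiples of $t^0$. So $f$ vanishes on $L+Kv$ with $v=\sum_lt^0_lv_l$. This vector is a nonzero element of $E$, hence $v\notin L$, contradicting the maximality of $L$.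
\end{proof}

This lemma is the only place where algebraic closedness is used, and it fails without it. For $f=x^2+y^2$ on $E=V=\mathbb R^2$ the subspace $L=0$ is $f$-maximal, and $A$ consists of constants, so $\dim A=1<2$.

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
We may assume $\mathcal L\ne\emptyset$. Its members are proper because $f\ne0$; take a chain as in Lemma~\ref{lem:chain}. Fix $i\ge2$, form the coefficients $D_\alpha f$ with respect to a basis of $E_i$, and let $T_i\subset\operatorname{Sym}^{d-1}(\hat V^*)$ be the span of the forms $z^{|\alpha|-1}D_\alpha f$ with $\alpha\ne0$. By Lemma~\ref{lem:taylor}(a), the elements of $T_i$ vanish on $\hat L_j$ for $j<i$. The linear map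
\[
\bigoplus_{a=1}^d\operatorname{Sym}^{d-a}(L_i^*)\to\operatorname{Sym}^{d-1}(\hat L_i^*),\qquad (b_a)_a\mapsto\sum_az^{a-1}b_a ,
\]
is injective, and it carries the space $A$ of Lemma~\ref{lem:many} (for $L=L_i$, $E=E_i$) onto the restriction of $T_i$ to $\hat L_i$. So this restriction has dimension at least $s_i$.

Fix $s\in\{1,\dots,r\}$ and let $\sigma_i=\min(s_i,s)$. Choose $\sigma_i$ elements of $T_i$ whose restrictions to $\hat L_i$ are linearly independent, and let $U_i$ be their span. With $U_1=0$, the sequence $(\hat L_i,U_i)$ is a triangular system of degree $d-1$ with $\dim U_i\le s$, so Proposition~\ref{prop:count} gives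
\[
\sum_{i\ge2}\sigma_i\le\binom{r+s+d-2}{d-1}-\binom{s+d-2}{d-1}.
\]
Finally $s_i\le\frac rs\sigma_i$: if $s_i\le s$ this holds because $\sigma_i=s_i$ and $s\le r$, and otherwise because $\sigma_i=s$ and $s_i\le r$. Together with $s_1\le r$ this bounds $\sum_is_i$ as claimed.
\end{proof}

The parameter $s$ balances two losses: the factor $r/s$ paid for discarding forms, and the dimension $r+s$ of the space on which we count. For fixed $d$ the choice $s=r$ gives order $r^{d-1}$, while $s=1$ gives $r^d$. For fixed $r$ the choice $s=1$ gives order $d^{\,r}$, while $s=r$ gives $d^{\,2r-1}$. The next section shows that the better exponent is the true one in each regime.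

\section{Forms with many minimal subspaces: proof of Theorem~\ref{thm:lower}}\label{sec:lower}

For a space $W$ of linear forms let $(W)$ be the ideal it generates. To make $\operatorname{codim}L_f$ large we want many spaces $W$ of dimension $r$ with $f\in(W)$. Coordinate spaces are easy to produce: $f$ lies in the ideal generated by a set $B$ of variables exactly when $B$ \emph{meets} every monomial of $f$, that is, when each monomial is divisible by a variable in $B$. The difficulty is to prove that no smaller $W$ works, coordinate or not. The next lemma degenerates an arbitrary $W$ to a coordinate space, using a grading for which $f$ is homogeneous.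

\begin{lemma}\label{lem:weights}
Let $f\in K[x_1,\dots,x_n]$. Suppose that the variables carry pairwise distinct real weights such that every monomial of $f$ has total weight $0$. If $f\in(W)$ with $\dim W=q$, then some set of $q$ variables meets every monomial of $f$.
\end{lemma}

\begin{proof}
Order the variables by decreasing weight and take the reduced row echelon basis of $W$. It consists of forms $x-\lambda_x$, where $x$ runs over a set $B$ of $q$ pivot variables and $\lambda_x$ is a linear combination of variables that are not in $B$ and have smaller weight than $x$. The substitution $x\mapsto\lambda_x$ for $x\in B$ kills $W$, hence kills $f$. Write $f=f_0+f_1$, where $f_0$ collects the terms that involve no variable of $B$. The substitution fixes $f_0$, all of whose monomials have weight $0$, and sends each monomial of $f_1$ to a combination of monomials of negative weight. Therefore $f_0=0$.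
\end{proof}

\begin{example}\label{ex:rd}
Let $f=\sum_{i=1}^rx_{i1}\cdots x_{id}$. Give $x_{il}$ for $l\ge2$ weights $\theta_{il}$ that are linearly independent over $\mathbb Q$, and give $x_{i1}$ the weight $-\sum_{l\ge2}\theta_{il}$. Fewer than $r$ variables cannot meet $r$ monomials in disjoint variables, so the slice rank is $r$. Any choice of one variable from each monomial gives a subspace of codimension $r$, so $L_f=0$ and $\operatorname{codim}L_f=rd$.
\end{example}

To beat $rd$ we use more than $r$ monomials and let them share variables. We arrange that for each monomial some $r-1$ shared variables meet all the other monomials; then any private variable of that monomial completes them to a set of size $r$ that meets everything. For $r=2$, $d=4$ the form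
\[
x_2x_3\,y_{11}y_{12}+x_1x_3\,y_{21}y_{22}+x_1x_2\,y_{31}y_{32}
\]
lies in each ideal $(x_i,y_{il})$, and these involve $9>8$ variables. It is the case $m=3$ of the following construction.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Put $a=r+d-1-m$, so $1\le a\le d-1$. Let $C$ run over the subsets of $\{1,\dots,m\}$ with $r-1$ elements. Take variables $x_1,\dots,x_m$ and $y_{C,l}$ for $1\le l\le a$, and let
\[
f=\sum_{C}\mu_C,\qquad \mu_C=\prod_{j\notin C}x_j\cdot\prod_{l=1}^ay_{C,l}.
\]
Each $\mu_C$ has degree $(m-r+1)+a=d$, and $y_{C,l}$ divides $\mu_C$ and no other monomial. The form $f$ is defined over every field $k$; we work over $\overline k$.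

\emph{Every variable lies in a set of $r$ variables that meets all monomials.} For $y_{C,l}$ take $\{x_j:j\in C\}\cup\{y_{C,l}\}$: the variable $y_{C,l}$ divides $\mu_C$, and for $C'\ne C$ there is $j\in C\setminus C'$, so $x_j$ divides $\mu_{C'}$. For $x_i$ take $\{x_j:j\in J\}$ with $i\in J$ and $|J|=r$, which is possible because $m\ge r$: for each $C$ there is $j\in J\setminus C$, and $x_j$ divides $\mu_C$.

\emph{The slice rank is not less than $r$.} Give $x_j$ and $y_{C,l}$ for $l\ge2$ real weights $\theta_j$ and $\theta_{C,l}$ that are linearly independent over $\mathbb Q$, and give $y_{C,1}$ the weight $-\sum_{j\notin C}\theta_j-\sum_{l\ge2}\theta_{C,l}$. Every $\mu_C$ has weight $0$. The weights are pairwise distinct, because in the weight of $y_{C,1}$ the indices $j$ for which $\theta_j$ has coefficient $-1$ form the complement of $C$, which is nonempty and determines $C$. If the slice rank were less than $r$, Lemma~\ref{lem:weights} would give a set $B$ of at most $r-1$ variables meeting every $\mu_C$. Let $C_0=\{j:x_j\in B\}$, $p=|C_0|$ and $\kappa=r-1-p\ge0$, so that $B$ contains at most $\kappa$ variables $y_{C,l}$. For $C\supset C_0$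 no $x_j\in B$ divides $\mu_C$, so each such $\mu_C$ needs its own variable $y_{C,l}\in B$. The number of such $C$ is $\binom{m-p}{\kappa}$, and $m-p\ge r-p=\kappa+1$. Hence $\kappa\ge\binom{m-p}{\kappa}\ge\binom{\kappa+1}{\kappa}=\kappa+1$, which is absurd.

So the slice rank is $r$, all variables vanish on $L_f$, and $\operatorname{codim}L_f$ is the number of variables, $m+a\binom m{r-1}$.

\emph{Bounds on $c(r,d)$.} The choice $m=r+d-2$, $a=1$ gives the lower bound, since $\binom{r+d-2}{r-1}=\binom{r+d-2}{d-1}$. The upper bound is the first one in Corollary~\ref{cor:conj}, because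
\[
r\binom{r+d-1}{r}=\frac{(r+d-1)!}{(r-1)!\,(d-1)!}=(r+d-1)\binom{r+d-2}{d-1}.
\]
For fixed $d$, the lower bound and the second bound in Corollary~\ref{cor:conj} give
\[
\frac{r^{d-1}}{(d-1)!}\le\binom{r+d-2}{d-1}\le c(r,d)\le r+\binom{2r+d-2}{d-1}=O_d(r^{d-1}).
\]
For fixed $r$, the upper bound $r\binom{r+d-1}{r}$ is $O_r(d^{\,r})$. If $r=1$, both bounds equal $d$. If $r\ge2$, take $m=\lfloor(r-1)d/r\rfloor$, which lies in $[r,r+d-2]$ for large $d$. Then $a\ge d/r$, and as $d\to\infty$,
\[
c(r,d)\ge a\binom m{r-1}\ge(1+o(1))\,\frac dr\cdot\frac{1}{(r-1)!}\Big(\frac{(r-1)d}{r}\Big)^{r-1}=(1+o(1))\,\frac1{r!}\Big(\frac{r-1}r\Big)^{r-1}d^{\,r}.\qedhere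
\]
\end{proof}

For $r=1$ the only set $C$ is empty and $f$ is a product of $d$ distinct variables. For $d=2$ we must have $m=r$ and $a=1$; the complement of $C$ is a single index $j$, and $f=\sum_{j\le r}x_jy_j$ after renaming. These forms give $\operatorname{codim}L_f=d$ and $2r$, so Corollary~\ref{cor:conj} is sharp in both cases. For $r=2$ the codimension in Theorem~\ref{thm:lower} is $m(d+2-m)$, and $m=\lfloor (d+2)/2\rfloor\in[2,d]$ gives $c(2,d)\ge\lfloor(d+2)^2/4\rfloor$. In the first case beyond the two sharp ones, this and the second bound in Corollary~\ref{cor:conj} give $6\le c(2,3)\le9$.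

\begin{thebibliography}{1}

\bibitem{KP}
David Kazhdan, Alexander Polishchuk,
\emph{Linear subspaces of minimal codimension in hypersurfaces},
arXiv:2107.08080 (2021).

\end{thebibliography}
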